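# Why exceptional quotient singularities occur in only finitely many dimensions

## 1. A first guess, tested on $\mathbb C^2/G$

Here is a question about finite linear groups in geometric disguise. Some quotient singularities $\mathbb C^n/G$ are so rigid that, however one puts a boundary divisor on them as singular as the rules allow, only one divisor ever becomes critical. They are called exceptional. Do they exist in arbitrarily high dimension? The conjecture, from Joaquín Moraga, "Coregularity of Fano varieties", arXiv:2206.10834 (2022), says: *for every $n$ there is an exceptional quotient singularity of dimension larger than $n$.*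

The first guess is yes. Exceptionality should follow from $G$ being rich: no invariant hypersurface of low degree, no invariant linear subspace, nothing for a boundary to hold on to. As $n$ grows there are more and larger finite groups. It is known that dimension $7$ contains no exceptional quotient singularity, but one bad dimension says nothing about the others. We make the notions precise and test the guess.

We work over $\mathbb C$.

**Definition (log discrepancies).** Let $X$ be normal and $B$ a $\mathbb Q$-divisor with $K_X+B$ $\mathbb Q$-Cartier. A *prime divisor $E$ over $X$* is a prime divisor on some normal $Y$ with a proper birational $f:Y\to X$; its *center* is $f(E)$. Put $a_E(X,B)=1+\mathrm{ord}_E\big(K_Y-f^*(K_X+B)\big)$. With $B\ge0$, the pair is *lc* if all $a_E\ge0$ and *klt* if all $a_E>0$. If it is lc, a divisor $E$ with $a_E=0$ is an *lc place*. For an ideal sheaf $\mathfrak b$ and $c>0$ on a smooth $X$ one uses $a_E(X)-c\,\mathrm{ord}_E\mathfrak b$ in the same way, and the *log canonical threshold* of $\mathfrak b$ is the largest $c$ for which all these numbers are $\ge0$.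

*Example.* Blowing up a smooth center of codimension $r$ in a smooth variety gives a divisor with $a_E=r$ (for $r=1$ it is the center itself). If $\mathfrak b$ is the ideal of the center, then $\mathrm{ord}_E\mathfrak b=1$. So $(X,\mathfrak b^c)$ is not klt as soon as $c\ge r$.

**Definition (exceptional).** A quotient singularity of dimension $n$ is the germ $(\mathbb C^n/G;0)$ with $G\subset GL_n(\mathbb C)$ finite. Such germs are klt. A klt singularity $(X;x)$ is *exceptional* if for every effective $\mathbb Q$-divisor $B$ with $(X,B)$ lc near $x$ there is at most one prime divisor over $X$ with log discrepancy $0$ and center containing $x$.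

*Example.* The smooth germ $(\mathbb C^2;0)$ is not exceptional. With $B=\mathrm{div}(xy)$ the two axes are lc places, and so is the exceptional divisor of the blow-up of $0$, since its log discrepancy is $2-2=0$.

**Definition (conventions on $G$).** Throughout $V=\mathbb C^n$ with $n\ge2$, $G\subset GL(V)$ is finite, $Z\subset G$ is the subgroup of scalars, and $\bar G=G/Z\subset PGL(V)$. A *pseudoreflection* is a nontrivial element of $G$ fixing a hyperplane pointwise; $G$ is *small* if it contains none. A *semi-invariant* is a nonzero form $f\in\mathrm{Sym}^dV^*$, $d\ge 1$, such that the line $\mathbb Cf$ is $G$-stable. The group $G$ is *primitive* if it is irreducible and no decomposition $V=\bigoplus_{i=1}^NW_i$ with $N\ge2$ is permuted transitively by $G$.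

We use repeatedly how lc pairs behave under the quotient map $\pi:\mathbb C^n\to X=\mathbb C^n/G$ for small $G$. Then $\pi$ is étale in codimension one. If $B\ge0$ on $X$ and $\Delta=\pi^*B$, then $\pi^*(K_X+B)=K_{\mathbb C^n}+\Delta$. By Kollár–Mori, Prop. 5.20 and its proof, $(X,B)$ is lc if and only if $(\mathbb C^n,\Delta)$ is. Moreover, for a divisor $F$ over $\mathbb C^n$, the valuation $\mathrm{ord}_F$ restricts on $\mathbb C(X)$ to $r\cdot\mathrm{ord}_{F_X}$ for some $r\geq 1$ and some divisor $F_X$ over $X$. Here $a_F(\mathbb C^n,\Delta)=r\,a_{F_X}(X,B)$, every divisor over $X$ arises in this way, and the center of $F_X$ is the image of the center of $F$.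

**The test in dimension 2.** Let $G\subset GL_2(\mathbb C)$ be small. Suppose first that $\bar G$ has an orbit of size $\le2$ on $\mathbb P^1$. If it fixes a point, $G$ is reducible, hence diagonalizable; so in both cases suitable coordinates make $xy$ a semi-invariant. Then $\Delta=\mathrm{div}(xy)$ descends to $B$ with $\pi^*B=\Delta$. The pair $(X,B)$ has an lc place with center $x=\pi(0)$ and another whose center is the curve $\pi(\{x=0\})$. So $X$ is not exceptional.

Suppose now that all orbits on $\mathbb P^1$ have at least $3$ points. Then $X$ *is* exceptional. Indeed, let $(X,B)$ be lc near $x$ and $\Delta=\pi^*B$. Let $Y$ be the blow-up of $0$ with exceptional curve $E=\mathbb P^1$, and $\Delta_Y$ the strict transform. The crepant pullback is $K_Y+\Delta_Y+aE$ with $a=\mathrm{mult}_0\Delta-1\le1$. Let $F\ne E$ be an lc place whose center contains $0$. Its center on $Y$ meets $E$ at some point $P$, and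
$$a_F(Y,\Delta_Y+E)=a_F(Y,\Delta_Y+aE)-(1-a)\,\mathrm{ord}_FE\le0 .$$
So $(Y,E+\Delta_Y)$ is not plt at $P$, and inversion of adjunction gives $(\Delta_Y\cdot E)_P\ge1$. By $G$-invariance the same holds along the orbit of $P$, so $\Delta_Y\cdot E\ge3$. But $\Delta_Y\cdot E=\mathrm{mult}_0\Delta\le2$, a contradiction. Hence $E$ is the only possible lc place.

Point stabilizers of $\bar G$ on $\mathbb P^1$ are cyclic. In $A_4,S_4,A_5$ cyclic subgroups have order at most $3,4,5$, so orbits have at least $4,6,12$ points. Cyclic and dihedral groups have an orbit of size $\le2$. So in dimension $2$ the exceptional quotients are exactly those with $\bar G\cong A_4,S_4,A_5$. The guess survives.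

**The test on the obvious families in dimension $n$.** The monomial groups $\mu_r\wr S_n$ have the semi-invariant $x_1\cdots x_n$ of degree $n$. The group $A_{n+1}$ in its standard $n$-dimensional representation has an invariant quadric. The group $GL_a\times GL_a$ on $a\times a$ matrices has the determinant, of degree $a\le n=a^2$. In each case an equation of degree $\le n$ is preserved. We shall see that this rules out exceptionality, just as $xy$ did for $n=2$. Now the guess looks doubtful, and in fact it is wrong.

## 2. The theorems and the results they quote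

Put
$$\alpha_G(\mathbb P^{n-1})=\sup\{c:\ (\mathbb P^{n-1},cD)\text{ is lc for every $G$-invariant effective $\mathbb Q$-divisor }D\sim_{\mathbb Q}-K_{\mathbb P^{n-1}}\}.$$

*Example.* For $n=2$, an invariant $D$ of degree $2$ has coefficient at most $2/|\text{orbit}|$ at a point, with equality when $D$ is supported on that orbit. So $\alpha_G(\mathbb P^1)$ is half the size of the smallest orbit: $2,3,6$ for $A_4,S_4,A_5$, and at most $1$ for cyclic and dihedral groups.

**Theorem A.** There is $N$ such that no quotient singularity of dimension $n\ge N$ is exceptional. In particular the conjecture is false.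

**Theorem B.** There is $N$ such that $\alpha_G(\mathbb P^{n-1})\le1$ for all $n\ge N$ and all finite $G\subset GL_n(\mathbb C)$. The constant $1$ is optimal in every dimension: $\alpha_G(\mathbb P^{n-1})=1$ for $G=\mu_r\wr S_n$, $r\ge n\ge2$.

**Theorem C.** Let $n\ge2$, let $G$ be small, and let $\mathbb C^n/G$ be exceptional. Then $G$ is primitive, has no semi-invariant of degree $\le n$, and one of the following holds.

* (a) $n=p^k$ with $p$ prime, and $\bar G$ has a normal subgroup $\bar N\cong\mathbb F_p^{2k}$ with irreducible preimage in $G$, $C_{\bar G}(\bar N)=\bar N$ and $\bar G/\bar N\le Sp_{2k}(p)$.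
* (b) $S\le\bar G\le\mathrm{Aut}(S)$ for a nonabelian simple group $S$, and a quasisimple normal subgroup $L\subset G$ with $L/Z(L)\cong S$ acts irreducibly on $V$.

A group $L$ is *quasisimple* if it is perfect and $L/Z(L)$ is nonabelian simple. The dimension-$2$ list shows both types: $A_4$ and $S_4$ are of type (a) with $p^k=2$ (the Klein four-group lifts to an irreducible group, and $Sp_2(2)\cong S_3$), and $A_5$ is of type (b) with $L=SL_2(5)$.

Besides textbook facts we quote the following.

* **[LSh]** Liebeck–Shalev, Ann. of Math. 154 (2001), Thm 1.1: there is a constant $c$ such that for every finite nonabelian simple group $S$ and every normal subset $T\ne\emptyset,\{1\}$ of $S$ one has $T^m=S$ for all integers $m\ge c\log|S|/\log|T|$. (Here $T^m$ is the set of products of $m$ elements of $T$; $\log$ is the natural logarithm throughout.)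
* The classification of finite simple groups, the fact that they are 2-generated, and the fact that the Schur multiplier of $A_m$ is $\mathbb Z/2$ for $m\ge8$.
* Frobenius' theorem on characters of $A_d$ (James–Kerber, Thm 2.5.13), stated where it is used.

**Every quotient singularity comes from a small group.** Let $R\triangleleft G$ be generated by the pseudoreflections of $G$. By Chevalley–Shephard–Todd, $\mathbb C[V]^R$ is a graded polynomial ring. Let $\mathfrak m_+$ be its irrelevant ideal and choose a graded $G$-stable complement of $\mathfrak m_+^2$ in $\mathfrak m_+$. A basis of it gives coordinates on $V/R\cong\mathbb C^n$ in which $G/R$ acts linearly, and faithfully because an element fixing $\mathbb C(V)^R$ lies in $R$ by Galois theory. So $(V/G;0)\cong(\mathbb C^n/(G/R);0)$. If $R\ne1$, the group got smaller, and we repeat. After finitely many steps the group is small.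

## 3. From a stable space of forms to two lc places

The first approach is clear from the tests: prove that every finite $G\subset GL_n$ with $n$ large has a semi-invariant of degree $\le n$. For some groups no such form exists, already for a reason visible in dimension $4$. Let $H\subset SL_2(\mathbb C)$ be the preimage of $A_5$ (so $H=SL_2(5)$ is perfect), and let $G=H\wr S_2\subset GL_4(\mathbb C)$. A semi-invariant of $G$ is invariant under the perfect group $H\times H$, hence lies in $\mathbb C[x_1,y_1]^H\otimes\mathbb C[x_2,y_2]^H$. A nonconstant $H$-invariant binary form vanishes on a full orbit of $A_5$ on $\mathbb P^1$, so has degree $\ge12$. Hence every semi-invariant of $G$ has degree at least $12>4$. Yet $G$ visibly preserves something of degree $2$: the $4$-dimensional space of products $\ell_1(x_1,y_1)\,\ell_2(x_2,y_2)$ of linear forms. So we should allow whole stable *spaces* of forms and measure the singularity of their base ideal.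

For a subspace $0\ne M\subset\mathrm{Sym}^dV^*$ let $\mathfrak b_M\subset\mathcal O_{\mathbb P^{n-1}}$ be its base ideal.

**Lemma 1.** Let $0\ne M\subset\mathrm{Sym}^dV^*$, $d\ge1$, be $G$-stable, and suppose $(\mathbb P^{n-1},\mathfrak b_M^{\,n/d})$ is not klt. Then $\alpha_G(\mathbb P^{n-1})\le1$; and if $G$ is small, $\mathbb C^n/G$ is not exceptional.

The exponent $n/d$ is chosen because $-K_{\mathbb P^{n-1}}=nH$: a form of degree $d$ with weight $n/d$ is anticanonical.

**Step 1: the bound on $\alpha_G$.** The purpose is to turn the bad ideal into one bad invariant divisor. Take $F$ over $\mathbb P^{n-1}$ with $a_F-\frac nd\mathrm{ord}_F\mathfrak b_M\le0$. As $a_F>0$, also $\mathrm{ord}_F\mathfrak b_M>0$. For $f\in M\setminus0$ put $D=\frac n{d|G|}\sum_gg^*\mathrm{div}(f)\sim_{\mathbb Q}-K$. All $g^*f$ lie in $M$, so $\mathrm{ord}_FD\ge\frac nd\mathrm{ord}_F\mathfrak b_M\ge a_F>0$. For $t>1$ we get $a_F-t\,\mathrm{ord}_FD<0$, so $(\mathbb P^{n-1},tD)$ is not lc. Hence $\alpha_G\le1$.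

From now on $G$ is small.

**Step 2: an lc boundary on $\mathbb C^n$ with two lc places, not yet invariant.** One place will be the exceptional divisor $E$ of the blow-up of $0$, the other a cone over a critical divisor of $\mathfrak b_M$. Let $c\in\mathbb Q_{>0}$ be the log canonical threshold of $\mathfrak b_M$. By hypothesis $c\le n/d$, so $e:=n-cd\ge0$.

Let $\sigma:Y\to\mathbb C^n$ be the blow-up of $0$, $E$ its exceptional divisor, and $p:Y\to\mathbb P^{n-1}$ the line bundle structure with zero section $E$. Let $P'\to\mathbb P^{n-1}$ be a log resolution of $\mathfrak b_M$, with $\mathfrak b_M\mathcal O_{P'}=\mathcal O(-\sum b_jF_j)$ and $K_{P'/\mathbb P^{n-1}}=\sum k_jF_j$. By definition of $c$,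
$$cb_j-k_j\le1\ \text{ for all }j,\quad\text{with equality for some }F_j=:F\text{ with }b_j>0. \tag{1}$$
Let $Y'=Y\times_{\mathbb P^{n-1}}P'$, let $p':Y'\to P'$ be the projection, with zero section $E'$ (the pullback of $E$), and put $\Gamma=p'^{-1}(F)$.

Take an integer $s>\max(c,e)$, general $f_1,\dots,f_s\in M$ and general linear forms $l_1,\dots,l_s$, and set
$$\Delta'=\tfrac cs\sum_i\mathrm{div}(f_i)+\tfrac es\sum_i\mathrm{div}(l_i).$$
A form of degree $d$ vanishes to order $d$ at $0$, so on $Y'$ the pullbacks are
$$\mathrm{div}(f_i)=dE'+\sum_jb_j\,p'^*F_j+p'^*H_i,\qquad \mathrm{div}(l_i)=E'+p'^*L_i,$$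
with $H_i,L_i$ general members of base point free linear systems on $P'$ (possibly $H_i=0$, if $\dim M=1$). By Bertini, $E'+\sum p'^*F_j+\sum p'^*H_i+\sum p'^*L_i$ is snc. Also $K_{Y'}$ is the pullback of $K_{\mathbb C^n}$ plus $(n-1)E'+\sum k_jp'^*F_j$. So the crepant pullback of $K_{\mathbb C^n}+\Delta'$ has coefficients
$$-(n-1)+cd+e=1\ \text{ on }E',\qquad cb_j-k_j\le1\ \text{ on }p'^*F_j,\qquad \tfrac cs,\ \tfrac es<1\ \text{ on }p'^*H_i,\ p'^*L_i .$$
By (1) the coefficient on $\Gamma$ is $1$. All coefficients on this snc divisor are $\le1$, so $(\mathbb C^n,\Delta')$ is lc with lc places $E$ and $\Gamma$.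

**Step 3: making the boundary invariant without losing a place.** Put $\Delta=\frac1{|G|}\sum_gg^*\Delta'$. Log discrepancies are affine in the boundary, so every log discrepancy of $\Delta$ is the average of those of the lc boundaries $g^*\Delta'$; hence $(\mathbb C^n,\Delta)$ is lc. The divisor $E$ is $G$-invariant, so it is an lc place of each $g^*\Delta'$ and of $\Delta$. The divisor $\Gamma$ need not be invariant. But for each $g$ the $f\in M$ with $\mathrm{ord}_\Gamma(g^*f)>\min_{f'\in M}\mathrm{ord}_\Gamma f'$ form a *proper* linear subspace of $M$, because $g^*M=M$. The same holds for linear forms. So for general choices $\mathrm{ord}_\Gamma g^*\Delta'=\mathrm{ord}_\Gamma\Delta'$ for all $g$, and $a_\Gamma(\mathbb C^n,\Delta)=0$.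

**Step 4: descent to $X=\mathbb C^n/G$.** We check that the two places stay different on the quotient. The variety $X$ is $\mathbb Q$-factorial. Put $B=\frac1{|G|}\pi_*\Delta\ge0$; since $\Delta$ is invariant and $\pi$ is étale in codimension one, $\pi^*B=\Delta$. By the recalled quotient facts, $(X,B)$ is lc and $E,\Gamma$ induce divisors over $X$ with log discrepancy $0$. Their centers are $\pi(0)=x$ and $\pi(\text{affine cone over the center of }F)$. The second contains $x$ and has positive dimension. So there are two distinct lc places with center containing $x$, and $X$ is not exceptional. $\square$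

**Definition.** $G$ is *obstructed* if an $M$ as in Lemma 1 exists.

**Remark (semi-invariants).** A semi-invariant $f$ of degree $d\le n$ obstructs: take $M=\mathbb Cf$; a component $T$ of $\{f=0\}$ has $a_T-\frac nd\mathrm{ord}_Tf\le1-\frac nd\le0$.

The task is now purely about groups: show that every finite $G\subset GL_n(\mathbb C)$ is obstructed once $n$ is large.

## 4. Determinantal and product ideals that obstruct

**Lemma 2.** $G$ is obstructed in each of the following cases.

1. $G$ is reducible.
2. $G$ is irreducible but not primitive.
3. $V=V_1\otimes V_2$ with $2\le a=\dim V_1\le b=\dim V_2$, and $G$ lies in the image of $GL(V_1)\times GL(V_2)$.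
4. $V=U^{\otimes k}$ with $u=\dim U\ge2$, $k\ge2$, and $G$ lies in the image of $GL(U)^k\rtimes S_k$.

**Case 1.** Write $V=V_1\oplus V_2$ with nonzero $G$-stable summands and $n_1=\dim V_1<n$. Let $M=V_1^*$, the linear forms vanishing on $V_2$; here $d=1$. Blowing up $\mathbb P(V_2)$, of codimension $n_1$, gives $n_1-n\cdot1\le0$.

**Case 2.** Let $V=\bigoplus_{i=1}^NW_i$ be permuted transitively, $N\ge2$, so $\dim W_i=w=n/N$. Let $M\subset\mathrm{Sym}^NV^*$ be spanned by the products $\ell_1\cdots\ell_N$ with $\ell_i\in W_i^*$. It is $G$-stable, of degree $d=N$, and vanishes on $\mathbb P(\bigoplus_{i\ge2}W_i)$, of codimension $w$. Blowing up gives at most $w-\frac nN=0$. (This covers the group $H\wr S_2\subset GL_4$ of Section 3.)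

**Case 3.** View $V$ as $a\times b$ matrices and let $M\subset\mathrm{Sym}^aV^*$ be the span of the maximal minors, $M=\Lambda^aV_1^*\otimes\Lambda^aV_2^*$, stable under $GL(V_1)\times GL(V_2)$. Here $d=a$ and $n/d=b$. The forms in $M$ vanish on the matrices of rank $\le a-1$. This locus is nonempty in $\mathbb P(V)$ since $a\ge2$, and has codimension $b-a+1$. Blowing up its generic point gives at most $b-a+1-b=1-a<0$.

**Case 4.** We show that $GL(U)^k\rtimes S_k$ has a semi-invariant of degree $\le u^k=n$; the remark on semi-invariants then applies.

**Step 1: translating into representations of $S_d$.** Schur–Weyl duality gives $(U^*)^{\otimes d}=\bigoplus_\lambda S_\lambda(U^*)\otimes[\lambda]$, where $[\lambda]$ is the irreducible $S_d$-module. The module $S_\lambda(U^*)$ has $SL(U)$-invariants only if $\lambda=(m^u)$ is a rectangle with $u$ rows, and then it is one-dimensional, with $GL(U)$ acting by $\det^{-m}$. So for $d=um$ the $SL(U)$-invariants of $(U^*)^{\otimes d}$ form the $S_d$-module $[m^u]$. From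
$$\mathrm{Sym}^d\big((U^*)^{\otimes k}\big)=\Big(\big((U^*)^{\otimes d}\big)^{\otimes k}\Big)^{S_d}$$
the $SL(U)^k$-invariants of degree $d=um$ on $U^{\otimes k}$ are
$$\big([m^u]^{\otimes k}\big)^{S_d}, \tag{2}$$
with $S_k$ permuting the factors and $GL(U)^k$ acting by a character. Hence nonzero elements of $(\mathrm{Sym}^k[m^u])^{S_d}$ are $S_k$-invariant $GL(U)^k$-semi-invariants of degree $um$. Since $[m^u]$ is self-dual, $(\mathrm{Sym}^k[m^u])^{S_d}$ is also the space of $S_d$-invariant forms of degree $k$ on $[m^u]$.

**Step 2: even $k$.** Take $m=1$. Then $[1^u]=\mathrm{sgn}$ and $\mathrm{sgn}^k=1$, so there is a semi-invariant of degree $u\le u^k$. For $k=2$ it is the determinant. For odd $k$ this choice fails, since $\mathrm{sgn}^k=\mathrm{sgn}$ has no invariants, and we need a larger rectangle.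

**Step 3: for $\lambda=(u^u)$, $d=u^2$ and $\chi=\chi^\lambda$, one has $\langle\chi^2,\chi\rangle_{S_d}>0$.** This will produce invariants on $U^{\otimes3}$. The square partition satisfies $\lambda=\lambda'$. Frobenius' theorem then says: $\chi|_{A_d}=\chi^++\chi^-$ with $\chi^\pm$ irreducible, distinct and conjugate under $S_d$, and $\delta=\chi^+-\chi^-$ vanishes off one $S_d$-class, on which $\chi$ is a constant $\varepsilon=\pm1$. Since $\chi^+=\frac12(\chi+\delta)$ on $A_d$,
$$\langle\chi\chi^+,\delta\rangle_{A_d}=\tfrac12\langle\chi^2,\delta\rangle+\tfrac12\langle\chi\delta,\delta\rangle=0+\tfrac12\varepsilon\langle\delta,\delta\rangle=\varepsilon\ne0 .$$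
The first term vanishes because conjugation by an odd permutation fixes $\chi^2$ and negates $\delta$; also $\langle\delta,\delta\rangle=2$. So $\chi^+$ or $\chi^-$ occurs in $\chi\chi^+$, hence in $\chi^2|_{A_d}$. As $\mathrm{Ind}\,\chi^\pm=\chi$, Frobenius reciprocity gives the claim.

*Check for $u=2$.* For $[2^2]$ of $S_4$, $\chi$ takes the values $2,0,2,-1,0$ on the classes of $1,(12),(12)(34),(123),(1234)$, so $\langle\chi^2,\chi\rangle=\frac1{24}(8+3\cdot8-8)=1$; the special class is that of the 3-cycles, with $\varepsilon=-1$.

**Step 4: an $S_3$-invariant for $k=3$.** Characters of $S_d$ are real, so Step 3 says $\langle\chi^3,1\rangle>0$. By (2) the space $A$ of $SL(U)^3$-invariants of degree $u^2$ on $U^{\otimes3}$ is nonzero. But $S_3$ may act on $A$ without fixed vectors, and this we must repair. Let $W\subset A$ be an irreducible $S_3$-submodule. Then $\dim W\le2$, and $\mathrm{Sym}^2W$ contains a nonzero $S_3$-invariant $q$. A quadratic form in one or two variables factors over $\mathbb C$, so $q$ is a product of two nonzero elements of $W$. Therefore its image in the domain $\mathbb C[U^{\otimes3}]$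 is nonzero. It is an $S_3$-invariant and $SL(U)^3$-invariant form of degree $2u^2$.

**Step 5: all odd $k\ge3$.** By Step 1 with $m=2u$, Step 4 means $(\mathrm{Sym}^3[(2u)^u])^{S_{2u^2}}\ne0$: there is a nonzero invariant cubic form $\kappa$ on $[(2u)^u]$. There is also a nonzero invariant quadratic form $Q$. Then $\kappa Q^{(k-3)/2}\ne0$ is an invariant form of degree $k$, and it gives a semi-invariant on $U^{\otimes k}$ of degree $2u^2\le u^3\le u^k$. $\square$

## 5. The unobstructed groups: symplectic type or almost simple

**Proposition 3.** If $G$ is not obstructed, then (a) or (b) of Theorem C holds.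

By Lemma 2, $G$ is primitive and neither tensor situation (3), (4) occurs. As $n\ge2$ and $G$ is irreducible, $\bar G\ne1$.

**Step 1: every normal subgroup $K$ of $G$ is scalar or irreducible.** This lets us move irreducibility down to small normal subgroups. The $K$-isotypic components of $V$ are permuted transitively by $G$ (Clifford), so by primitivity there is only one: $V=W\otimes T$ with $W$ an irreducible $K$-module and $K$ trivial on $T$. For $g\in G$ the $g$-twist of $W$ is isomorphic to $W$, because $g$ identifies $V$ with its twist. So there is $A_g\in GL(W)$ inducing on the image of $K$ in $GL(W)$ the conjugation by $g$. Then $(A_g\otimes1)^{-1}g$ commutes with $K$, so lies in $1\otimes GL(T)$. Thus $G$ lies in the image of $GL(W)\times GL(T)$, and Lemma 2(3) forces $\dim W=1$ ($K$ scalar) or $\dim T=1$ ($K$ irreducible).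

Let $\bar N$ be a minimal normal subgroup of $\bar G$ and $N\supset Z$ its preimage. It is not scalar, so $N$ is irreducible.

**Step 2: $\bar N$ abelian gives (a).** A minimal normal subgroup that is abelian is an elementary abelian $p$-group. For $x,y\in N$ we have $[x,y]\in Z$ and $[x,y]^p=[x^p,y]=1$, since $x^p\in Z$. By Schur's lemma the center of $N$ is $Z$. So the commutator is a nondegenerate alternating form on the $\mathbb F_p$-space $\bar N$ with values in $\mu_p$; hence $|\bar N|=p^{2k}$ with $k\ge1$. Conjugation by $G$ preserves the form, as scalars are central.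

The dimension: if $x\in N\setminus Z$, some $y\in N$ has $yxy^{-1}=\zeta x$ with $\zeta\ne1$, so $\mathrm{tr}\,x=0$. Therefore $1=\frac1{|N|}\sum_{x\in N}|\mathrm{tr}\,x|^2=\frac{|Z|n^2}{|N|}=n^2/p^{2k}$, and $n=p^k$.

The centralizer: let $g\in G$ act trivially on $\bar N$. Then $x\mapsto[g,x]\in Z$ is a homomorphism on $N$, trivial on $Z$, so it is a homomorphism $\bar N\to\mu_p$. By nondegeneracy it equals $x\mapsto[y,x]$ for some $y\in N$. Then $y^{-1}g$ centralizes the irreducible group $N$, so it is scalar and $\bar g\in\bar N$. So $C_{\bar G}(\bar N)=\bar N$, and $\bar G/\bar N$ acts faithfully by isometries of the form: $\bar G/\bar N\le Sp_{2k}(p)$.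

**Step 3: $\bar N$ nonabelian gives a tensor decomposition.** Now $\bar N=S_1\times\dots\times S_t$ with $S_i$ nonabelian simple, permuted transitively by $G$. Let $N_i$ be the preimage of $S_i$ and $L_i=[N_i,N_i]$. As $S_i$ is perfect, $N_i=ZL_i$, so $L_i=[ZL_i,ZL_i]=[L_i,L_i]$ is perfect. Since $L_i/(L_i\cap Z)\cong S_i$ has trivial center, $Z(L_i)=L_i\cap Z$ and $L_i$ is quasisimple. For $i\ne j$ the commutator map $L_i\times L_j\to Z$ is bimultiplicative, hence trivial since $L_i$ is perfect. So $N=ZL_1\cdots L_t$, the $L_i$ commute pairwise, and $V=W_1\otimes\dots\otimes W_t$ with $W_i$ an irreducible $L_i$-module. Moreover $\dim W_i\ge2$, since a perfect group acts trivially on a line and $L_i\ne1$ acts faithfully on $V$.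

**Step 4: $t=1$.** The linear span of $L_i$ in $\mathrm{End}(V)$ is $A_i\cong\mathrm{End}(W_i)$, and $G$ permutes the $A_i$ transitively by conjugation, so all $\dim W_i$ are equal. Choose isomorphisms $W_i\cong U$. If $g\in G$ induces the permutation $\tau$ of the $A_i$, let $P_\tau$ be the permutation of tensor factors inducing the same permutation. Then $P_\tau^{-1}g$ normalizes each $A_i$. By Skolem–Noether it acts on $A_i$ as conjugation by some $h_i$. So $P_\tau^{-1}g$ equals $h_1\otimes\dots\otimes h_t$ up to something commuting with all $A_i$, that is, up to a scalar, which can be absorbed. If $t\ge2$, this is the situation of Lemma 2(4), a contradiction.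

**Step 5: conclusion of (b).** Put $S=S_1$ and $L=L_1=[N,N]$, which is normal in $G$; it is irreducible since $N=ZL$ is. If $g\in G$ centralizes $S$ modulo $Z$, then $x\mapsto[g,x]$ is a homomorphism from the perfect group $L$ to $Z$, hence trivial, and $g$ is scalar by Schur. So
$$C_{\bar G}(S)=1, \tag{3}$$
and $S\le\bar G\le\mathrm{Aut}(S)$. $\square$

**Proof of Theorem C.** If $G$ is small and $\mathbb C^n/G$ is exceptional, $G$ is not obstructed by Lemma 1. Lemma 2(1),(2) gives primitivity, the remark on semi-invariants excludes semi-invariants of degree $\le n$, and Proposition 3 gives (a) or (b). $\square$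

## 6. Counting invariants among the $\tfrac12\binom{2n}{n}$ forms of degree $n$

For the two remaining types we look for a semi-invariant of degree exactly $n$. The space of such forms has dimension about $4^n$, while the groups will turn out to be small. Size alone does not suffice, however: a large representation of a small group need not contain a one-dimensional piece. The number of invariants is the average of the character, and a nontrivial element close to a scalar can have character value nearly as large as the identity. So we need traces. For $g\in\bar G$ put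
$$\rho_g=|\mathrm{tr}\,\tilde g|/n\in[0,1],\qquad \tilde g\in G\text{ any lift of }g .$$

**Lemma 4.** Let $\rho_g\le\rho$ for all $1\ne g\in\bar G$. If $4\sqrt n\,|\bar G|\,e^{-(1-\rho)n/2}<1$, then $G$ has a semi-invariant of degree $n$.

**Step 1: a module for $\bar G$.** To sum over $\bar G$ and not over $G$ we remove the scalars. On $\mathrm{Sym}^nV^*\otimes\det V$ a scalar $c$ acts by $c^{-n}c^n=1$, so this is a $\bar G$-module; call its character $\psi$. A nonzero invariant vector in it is $f\otimes\omega$ with $f$ a semi-invariant of degree $n$.

**Step 2: the identity term.** We have $\psi(1)=\binom{2n-1}n=\frac12\binom{2n}n\ge\frac{4^n}{4\sqrt n}$. Here $\binom{2n}n\ge4^n/(2\sqrt n)$ holds with equality for $n=1$. It propagates because $\binom{2n+2}{n+1}/\binom{2n}n=4\cdot\frac{2n+1}{2n+2}\ge4\sqrt{\frac n{n+1}}$, which is $(2n+1)^2\ge4n(n+1)$.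

**Step 3: the other terms.** We bound $|\psi(g)|$ for $g\ne1$ by complex analysis. Let $\lambda_i$ be the eigenvalues of $\tilde g$, of absolute value $1$. Up to a factor of absolute value $1$, $\psi(g)$ is the coefficient of $t^n$ in $\prod_i(1-\lambda_i^{-1}t)^{-1}$. On $|t|=\frac12$,
$$\log\Big|\prod_i(1-\lambda_i^{-1}t)^{-1}\Big|=\mathrm{Re}\sum_{j\ge1}\frac{\mathrm{tr}(\tilde g^{-j})\,t^j}j\le\frac{n\rho_g}2+n\sum_{j\ge2}\frac{2^{-j}}j=\frac{n\rho_g}2+n\Big(\log2-\frac12\Big).$$
We used $|\mathrm{tr}\,\tilde g^{-1}|=n\rho_g$ for $j=1$ and the trivial bound $n$ for $j\ge2$. Cauchy's estimate gives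
$$|\psi(g)|\le2^n\cdot2^ne^{-(1-\rho_g)n/2}\le4^ne^{-(1-\rho)n/2}.$$

**Step 4: the average is positive.** Hence
$$\sum_{g\in\bar G}\mathrm{Re}\,\psi(g)\ge\frac{4^n}{4\sqrt n}-|\bar G|\,4^ne^{-(1-\rho)n/2}>0 ,$$
so there is a nonzero invariant vector. $\square$

How close to a scalar may an element be? If $\tilde g$ has eigenvalues $(-1,1,\dots,1)$, then $\rho_g=1-\frac2n$ and $(1-\rho_g)n/2=1$, so the exponential is $e^{-1}$ and the lemma gives nothing. What we need is $\log|\bar G|$ small compared with $(1-\rho)n$: polynomial in $\log n$ for the first, and $1-\rho$ at least an inverse power of $\log n$.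

## 7. Type (a): groups normalizing an irreducible group of symplectic type

Let $G$ be of type (a), $n=p^k$. We verify the hypothesis of Lemma 4 for large $n$.

**Step 1: traces.** We bound $\rho_g$ by a fixed number below $1$. For $x\in N$ the line $\mathbb Cx\subset\mathrm{End}(V)$ depends only on $\bar x\in\bar N$. There are at most $p^{2k}=n^2$ such lines, and they span $\mathrm{End}(V)$ because $N$ is irreducible. So they are $n^2$ lines whose direct sum is $\mathrm{End}(V)$, and conjugation by $g\in G$ permutes them. A fixed line contributes a number of absolute value $1$ to the trace, a moved line contributes $0$, so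
$$|\mathrm{tr}\,g|^2=\mathrm{tr}(\mathrm{Ad}\,g)\le\#\{\bar x\in\bar N:\ g\text{ fixes }\bar x\}.$$
If $g$ acts nontrivially on $\bar N$, the fixed points form a proper subgroup, so $|\mathrm{tr}\,g|^2\le p^{2k-1}=n^2/p$. If $g$ acts trivially and is not scalar, then $\bar g\in C_{\bar G}(\bar N)=\bar N$, so $g$ is a scalar times an element of $N\setminus Z$. Elements $x\in N\setminus Z$ have trace $0$: the center of the irreducible group $N$ is $Z$, so some $y\in N$ does not commute with $x$; as $\bar N$ is abelian, $yxy^{-1}=\zeta x$ with a scalar $\zeta\ne1$, whence $\mathrm{tr}\,x=0$. So $\rho_g\le p^{-1/2}\le1/\sqrt2$ for all $g\ne1$ in $\bar G$.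

**Step 2: the order.** From $|Sp_{2k}(p)|=p^{k^2}\prod_{i=1}^k(p^{2i}-1)<p^{2k^2+k}$ we get $|\bar G|\le p^{2k}|Sp_{2k}(p)|<p^{2k^2+3k}$. Since $k\log p=\log n$ and $k\le\log_2n$,
$$\log|\bar G|\le(2k+3)\log n\le(2\log_2n+3)\log n .$$

**Step 3: counting.** For $n$ large, $\log(4\sqrt n)+(2\log_2n+3)\log n<\big(1-\frac1{\sqrt2}\big)\frac n2$. Lemma 4 gives a semi-invariant of degree $n$.

## 8. Type (b): how large $S$ can be in terms of $n$

Let $G$ be of type (b). The sum of $|\mathrm{tr}|^2$ over $L$ is $|L|$, and $Z(L)$ alone contributes $|Z(L)|n^2$. So $n^2\le[L:Z(L)]=|S|$, and $|S|\to\infty$ as $n\to\infty$. Hence for $n$ large $S$ avoids any finite list: it is not sporadic, not $A_m$ with $m\le7$, and not one of $Sp_4(2)',G_2(2)',{}^2G_2(3)',{}^2F_4(2)'$. By the classification $S$ is $A_m$ with $m\ge8$, one of the classical groups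
$$PSL_D(q)\ (D\ge2),\quad PSp_D(q)\ (D\ge4),\quad PSU_D(q)\ (D\ge3),\quad P\Omega^{(\pm)}_D(q)\ (D\ge7), \tag{4}$$
or an exceptional group of Lie type. If $S=A_m$ with $m\ge8$, the Schur multiplier being $\mathbb Z/2$, we have $L=A_m$ or $L=2.A_m$. (For $PSU_D(q)$ the natural module is over $\mathbb F_{q^2}$.)

**The orthogonal case.** One family must be treated apart, because there $|S|$ is far too large for counting. Suppose $L=A_m$ and $V=[\lambda]|_{A_m}$ with $\lambda\ne\lambda'$. Then $V|_L$ carries a nonzero $L$-invariant quadratic form, unique up to scalar since $V|_L$ is irreducible. As $G$ normalizes $L$, it sends this form to a multiple of itself. So it is a semi-invariant of $G$, of degree $2\le n$.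

**Proposition 5.** In all remaining cases $\log|S|\le C_0(\log n)^3$ with an absolute constant $C_0$.

**Step 1: $L=A_m$.** The remaining irreducible representations are the halves $V$ of $[\lambda]|_{A_m}$ with $\lambda=\lambda'$. Put $h=\lambda_1=\lambda_1'$, so $m\le h^2$. The diagram of $\lambda$ contains the hook $(h,1^{h-1})$, so by the branching rule
$$2n=\dim[\lambda]\ge\dim[(h,1^{h-1})]=\binom{2h-2}{h-1}\ge2^{h-1}.$$
So $h\le\log_2n+2$ and $\log|S|\le m\log m\le2h^2\log h\le C_0(\log n)^3$.

**Step 2: $L=2.A_m$, the central involution acting as $-1$.** We find a large extraspecial subgroup. Realize $2.A_m$ in the Clifford algebra with generators $e_1,\dots,e_m$, $e_i^2=1$, $e_ie_j=-e_je_i$ for $i\neq j$. Put $v_{ij}=(e_i-e_j)/\sqrt2$, so $v_{ij}^2=1$. In the Pin group $v_{ij}$ acts as the reflection that is the transposition $(ij)$. Even products of the $v_{ij}$ form a group mapping onto $A_m$ with kernel inside $\{\pm1\}$. Since $v_{12}$ and $v_{34}$ anticommute, $(v_{12}v_{34})^2=-1$, so the kernel is $\{\pm1\}$ and the involution $(12)(34)$ has only lifts of order $4$. Thus the extension does not split.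 Its derived group maps onto $A_m$ and has index $1$ or $2$; index $2$ would give a splitting. So the extension is perfect, and as the multiplier is $\mathbb Z/2$ it is $2.A_m$.

A lift of an even permutation supported on a set $I$ is, up to sign, an even product of $v_{ij}$ with $i,j\in I$. Vectors $v$ with disjoint index pairs anticommute, so lifts of disjointly supported even permutations commute. The Klein four-group on a $4$-set lifts to a group of order $8$ whose six noncentral elements all have order $4$, so to $Q_8$. Taking $r=\lfloor m/4\rfloor$ disjoint $4$-sets, we get commuting copies of $Q_8$ with common center $\{\pm1\}$ and image of order $4^r$ in $A_m$. They generate an extraspecial group $2^{1+2r}$ whose central involution acts as $-1$ on $V$. Every irreducible representation of it with this property has dimension $2^r$. So $n\ge2^{\lfloor m/4\rfloor}$, hence $m\le4\log_2n+3$ and $\log|S|\le m\log m\le C_0(\log n)^3$.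

**Step 3: a lower bound for $n$ from one abelian subgroup.** This prepares the groups of Lie type. Since $S\subset PGL(V)$, conjugation makes $\mathrm{End}(V)$ a *linear*, faithful representation of $S$ of degree $n^2$. Hence: let $1\ne R\le S$ be abelian, normalized by $H\le S$, such that every $H$-orbit on the nontrivial characters of $R$ has at least $\nu$ elements; then
$$n^2\ge\nu . \tag{5}$$
Indeed, by faithfulness some nontrivial character of $R$ occurs in $\mathrm{End}(V)$, and then so do all its $H$-conjugates.

**Step 4: copies of $SL_j(\mathbb F_q)$.** We claim: if there is a homomorphism $SL_j(\mathbb F_q)\to S$ with kernel consisting of scalars, $j\ge2$, then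
$$n^2\ge\tfrac12(q^{j-1}-1). \tag{6}$$
For $j=2$ let $R\cong\mathbb F_q$ be the upper unitriangular group. The diagonal torus acts on it through multiplication by squares $t^2$, so orbits on nontrivial characters have $(q-1)/(2,q-1)$ elements. For $j\ge3$ let
$$R=\left\{\begin{pmatrix}1_{j-1}&v\\0&1\end{pmatrix}\right\}\cong\mathbb F_q^{j-1},$$
normalized by $SL_{j-1}(\mathbb F_q)$, which is transitive on the $q^{j-1}-1$ nontrivial characters. In both cases $R$ meets the scalars trivially, so it maps isomorphically into $S$, and (5) applies.

**Step 5: classical groups.** For $S$ in (4) we look for large $SL_j$. If $S=PSL_D(q)$ put $j=D$. Otherwise let $j$ be the Witt index of the natural module. Then $j\ge(D-2)/2$ always, and $j\ge3$ for orthogonal groups, since $D\ge7$. The natural module contains $A\oplus A^\vee$ with $A,A^\vee$ totally singular of dimension $j$ and in duality under the form. The group $GL(A)$ acts by isometries: naturally on $A$, by the (conjugate-)dual action on $A^\vee$, trivially on $(A\oplus A^\vee)^\perp$. Restrict to $SL_j(\mathbb F_q)\subset SL(A)$. For $j\ge2$ the image lies in $Sp_D(q)$,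 respectively in $SU_D(q)$ (the determinant is $1$), respectively in $\Omega_D(q)$: for $j\ge3$ the group $SL_j(q)$ is perfect, and $\Omega_D$ is the derived group of the isometry group. An element acting as a scalar on the natural module acts as a scalar on $A$. So we get $SL_j(\mathbb F_q)\to S$ with kernel consisting of scalars, and (6) applies when $j\ge2$. If $j=1$, then $S=PSU_3(q)$. It receives such a homomorphism from $SU_2(q)\cong SL_2(q)$, since a scalar matrix in $SU_2(q)\times1$ is trivial.

So with $\epsilon=\max(j-1,1)$ we have $q^\epsilon\le2n^2+1\le3n^2$. Moreover $D\le2j+2\le2\epsilon+4\le6\epsilon$. As $|S|\le|GL_D(q^2)|\le q^{2D^2}$,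
$$\log|S|\le2D^2\log q\le\frac{72(\epsilon\log q)^2}{\log q}\le\frac{72(\log3n^2)^2}{\log2}\le C_0(\log n)^3 .$$

**Step 6: exceptional groups over $\mathbb F_q$.** Here the rank is bounded, so it suffices to bound $q$. (For ${}^2B_2,{}^2G_2,{}^2F_4$, $q$ is the odd power of $2,3,2$ usually denoted so.) If $S\ne{}^2B_2(q)$, there is a homomorphism $SL_2(\mathbb F_q)\to S$ with kernel consisting of scalars. It is generated by opposite root subgroups in the untwisted case. For ${}^3D_4$ and ${}^2E_6$ one takes opposite root subgroups for a root fixed by the graph automorphism. For ${}^2F_4(q)$ it comes from a Levi subgroup of type $A_1(q)$, and for ${}^2G_2(q)$ from the centralizer $2\times PSL_2(q)$ of an involution. So $n^2\ge\frac12(q-1)$ by (6).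

For ${}^2B_2(q)$ the center $R$ of a Sylow $2$-subgroup is elementary abelian of order $q$. A cyclic group $H$ of order $q-1$ normalizes it and permutes its $q-1$ nontrivial elements regularly. If $1\ne h\in H$ fixes a character of $R$, the character is trivial on the image of $1-h$. This map is injective on $R$, hence bijective, so the character is trivial. Thus all orbits on nontrivial characters have $q-1$ elements, and $n^2\ge q-1$ by (5). In all cases $q\le3n^2$, and $|S|\le q^{300}$ from the order formulas, so $\log|S|\le300\log(3n^2)\le C_0(\log n)^3$. $\square$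

## 9. Type (b): a trace bound from products of conjugates

We need to keep nontrivial elements of $\bar G$ away from scalars. The mechanism is a length function. If $g$ is close to a scalar, so is every short product of conjugates of $g^{\pm1}$. But [LSh] makes *every* element of $S$ a product of few conjugates, and some element of $S$ is far from scalars.

**Proposition 6.** There is an absolute constant $c_1>0$ such that for $G$ of type (b) and every $1\ne g\in\bar G$,
$$1-\rho_g\ge\frac1{8c_1^2(\log|S|)^2}.$$

**Step 1: the length function.** We measure the distance to scalars. Fix a $G$-invariant Hermitian metric on $V$ and put $\ell(g)=\min_{|c|=1}\|\tilde g-c\|_{HS}/\sqrt n$. Since $\|\tilde g-c\|_{HS}^2=2n-2\,\mathrm{Re}(\bar c\,\mathrm{tr}\,\tilde g)$, we have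
$$\ell(g)^2=2(1-\rho_g).$$
The function $\ell$ is conjugation invariant on $\bar G$, $\ell(g^{-1})=\ell(g)$, and $\ell(gh)\le\ell(g)+\ell(h)$ because $\tilde g\tilde h-cc'=\tilde g(\tilde h-c')+c'(\tilde g-c)$ and $\tilde g$ is unitary.

**Step 2: an element far from scalars.** As $V|_L$ is irreducible, $\frac1{|S|}\sum_{s\in S}n^2\rho_s^2=1$. So some $h\in S$ has $\rho_h\le\frac1n\le\frac12$, hence $\ell(h)\ge1$.

**Step 3: moving from $\bar G$ into $S$.** The quoted theorem is about $S$, while $g$ lies in $\bar G$. Let $1\ne g\in\bar G$. By $C_{\bar G}(S)=1$, see (3), there is $s\in S$ with $y:=g\cdot sg^{-1}s^{-1}\ne1$. It lies in $S$ because $S$ is normal, and $\ell(y)\le\ell(g)+\ell(g^{-1})=2\ell(g)$.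

**Step 4: covering $S$.** Let $T=y^S$ be the conjugacy class; $|T|\ge2$ since $S$ has trivial center. We may take $c>0$ in [LSh]. Then $m=\lceil c\log|S|/\log2\rceil$ satisfies $m\ge c\log|S|/\log|T|$, so $h$ is a product of $m$ conjugates of $y$. Since $\log|S|\ge\log60>1$, we have $m\le c_1\log|S|$ with $c_1=1+c/\log2$. Therefore
$$1\le\ell(h)\le m\,\ell(y)\le2m\,\ell(g),\qquad 1-\rho_g=\tfrac12\ell(g)^2\ge\frac1{8m^2}\ge\frac1{8c_1^2(\log|S|)^2}.\qquad\square$$

**A semi-invariant for type (b) and large $n$.** In the orthogonal case of Section 8 there is one of degree $2$. Otherwise $|\bar G|\le|\mathrm{Aut}\,S|\le|S|^2$, because $S$ is generated by two elements and an automorphism is determined by their images. With $\rho=\max_{g\ne1}\rho_g$, Propositions 5 and 6 give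
$$\log(4\sqrt n)+\log|\bar G|\le\log(4\sqrt n)+2C_0(\log n)^3,\qquad\frac{(1-\rho)n}2\ge\frac n{16c_1^2C_0^2(\log n)^6}.$$
For $n$ large the second quantity exceeds the first, which is exactly the hypothesis of Lemma 4. So $G$ has a semi-invariant of degree $n$.

## 10. Every finite group is obstructed in large dimension

**Proof of Theorem A and of the bound in Theorem B.** By Sections 7 to 9 there is $N$ such that for $n\ge N$ every finite $G\subset GL_n(\mathbb C)$ of type (a) or (b) has a semi-invariant of degree $\le n$, hence is obstructed. By Proposition 3 every other finite $G$ is obstructed. So for $n\ge N$ every finite $G\subset GL_n(\mathbb C)$ is obstructed. Lemma 1 gives $\alpha_G(\mathbb P^{n-1})\le1$. Every quotient singularity of dimension $n\ge N$ is $\mathbb C^n/G$ with $G$ small (Section 2), so by Lemma 1 it is not exceptional. $\square$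

The number $N$ is not computed here: the constant in [LSh] is not explicit.

## 11. The value $\alpha_G=1$ for $\mu_r\wr S_n$

It remains to prove optimality in Theorem B. Let $n\ge2$, $r\ge n$, $G=\mu_r\wr S_n=\mu_r^n\rtimes S_n$. The semi-invariant $x_1\cdots x_n$ has degree $n$, so $\alpha_G\le1$ by Lemma 1. Suppose $\alpha_G<1$. Then some $G$-invariant effective $\mathbb Q$-divisor $D\sim_{\mathbb Q}-K_{\mathbb P^{n-1}}$ has log canonical threshold $c_0<1$.

Recall the multiplier ideal: if $\mu$ is a log resolution with $K=\mu^*(K_{\mathbb P^{n-1}}+c_0D)+\sum a_iE_i$, then $\mathcal J(c_0D)=\mu_*\mathcal O(\sum\lceil a_i\rceil E_i)$. For example, $\mathcal J$ of the divisor $x_1=0$ with coefficient $1$ is the ideal $(x_1)$. Put $J=\mathcal J(c_0D)$, which is nonzero. As $(\mathbb P^{n-1},c_0D)$ is lc but not klt, $J\subsetneq\mathcal O$; let $\Sigma\ne\emptyset$ be its zero scheme. Both are $G$-invariant.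

**Step 1: $J$ is radical.** This makes $\Sigma$ a reduced scheme, determined by its points. All $a_i\ge-1$, and the components with $a_i>0$ are exceptional. So $f\in J$ if and only if $f$ is regular and $\mathrm{ord}_{E_i}f\ge1$ whenever $a_i=-1$. If $f^k$ satisfies this, so does $f$.

**Step 2: $\chi(\mathcal O_\Sigma)=1$, and $J(n-1)$ is globally generated.** Vanishing turns $c_0<1$ into strong information. Since $K_{\mathbb P^{n-1}}+c_0D\sim_{\mathbb Q}-(1-c_0)nH$, the difference $kH-(K_{\mathbb P^{n-1}}+c_0D)$ is ample for $k\ge0$, and Nadel vanishing gives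
$$H^i(\mathbb P^{n-1},J(k))=0\qquad(i\ge1,\ k\ge0).$$
With $k=0$ and the sequence $0\to J\to\mathcal O\to\mathcal O_\Sigma\to0$ we get $h^0(\mathcal O_\Sigma)=1$ and $h^i(\mathcal O_\Sigma)=0$ for $i>0$, so $\chi(\mathcal O_\Sigma)=1$. Also $H^i(J(n-1-i))=0$ for $1\le i\le n-1$. This says that $J$ is $(n-1)$-regular in the sense of Castelnuovo–Mumford, so $J(n-1)$ is globally generated.

**Step 3: $\Sigma$ is a union of coordinate subspaces.** Here the hypothesis $r\ge n$ enters. The space $H^0(J(n-1))\subset\mathrm{Sym}^{n-1}V^*$ is $\mu_r^n$-stable. Monomials of degree $n-1$ have exponents in $\{0,\dots,n-1\}$, and $r\ge n$, so distinct ones have distinct $\mu_r^n$-characters. Hence the space is spanned by monomials. So $\Sigma$ is cut out by monomials, and being reduced it is a union of coordinate subspaces. If $j$ is the largest dimension of a component, $S_n$-invariance puts all $j$-dimensional coordinate subspaces in $\Sigma$, and they contain all smaller ones. So $\Sigma$ is the union of *all* $j$-dimensional coordinate subspaces, for some $0\le j\le n-2$.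

**Step 4: the Euler characteristic is not $1$.** We compute it from the Hilbert polynomial. The homogeneous ideal of $\Sigma$ is spanned by the monomials involving at least $j+2$ variables. So for $k\ge1$ the degree-$k$ part of the coordinate ring has as basis the monomials of degree $k$ in at most $j+1$ variables, and there are $\binom n{i+1}\binom{k-1}i$ of them with exactly $i+1$ variables. The Hilbert polynomial is therefore $\sum_{i=0}^j\binom n{i+1}\binom{k-1}i$. At $k=0$, where $\binom{-1}i=(-1)^i$,
$$\chi(\mathcal O_\Sigma)=\sum_{i=0}^j(-1)^i\binom n{i+1}=1-\sum_{l=0}^{j+1}(-1)^l\binom nl=1-(-1)^{j+1}\binom{n-1}{j+1}\ne1,$$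
as $1\le j+1\le n-1$. (For $n=2$, $j=0$, $\Sigma$ is two points and the formula gives $2$.) This contradicts Step 2, so $\alpha_G(\mathbb P^{n-1})=1$. $\square$

Together with the bound of Section 10 this gives $\sup_G\alpha_G(\mathbb P^{n-1})=1$, attained, for all $n\ge N$, where $G$ runs over the finite subgroups of $GL_n(\mathbb C)$.
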